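# Hamiltonian cycles in graphs with no induced $P_4+sP_1$

## 1. Graphs with no induced $P_4$

All graphs are finite and simple, and $x\sim y$ means that $x$ and $y$ are adjacent. For a graph $F$, a graph is *$F$-free* if it has no induced subgraph isomorphic to $F$. We write $P_k$ for the path on $k$ vertices, $sP_1$ for the edgeless graph on $s$ vertices, and $+$ for disjoint union. A graph is *Hamiltonian* if it has a spanning cycle (a Hamiltonian cycle), and *uniquely Hamiltonian* if it has exactly one. For example, every cycle $C_n$ is uniquely Hamiltonian, and so is $K_4$ minus an edge: $K_4$ has three Hamiltonian cycles, each edge lies in two of them, so one survives.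

Which forbidden induced subgraphs force a large Hamiltonian graph to have a second Hamiltonian cycle? We begin with the case where the answer has a short proof.

**Proposition 1.** No Hamiltonian $P_4$-free graph on $n\ge 5$ vertices is uniquely Hamiltonian.

The bound $5$ cannot be lowered: $K_4$ minus an edge has four vertices and is $P_4$-free. The proof uses one textbook fact and one move.

**Seinsche's theorem** (*J. Combin. Theory Ser. B* 16 (1974)). Every $P_4$-free graph on at least two vertices is disconnected or has a disconnected complement.

Hence the vertex set of a *connected* $P_4$-free graph on at least two vertices splits into disjoint nonempty sets $X,Y$ such that every vertex of $X$ is adjacent to every vertex of $Y$: take $X$ to be one component of the complement. We say that $X$ and $Y$ are *completely joined*. For $P_3$, one part is the middle vertex and the other consists of the two ends.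

Now let $C$ be a Hamiltonian cycle of a graph $G$, with an orientation. Write $v^+$ and $v^-$ for the successor and predecessor of $v$ on $C$. An *arc* $a\to a^+$ is an oriented edge of $C$.

**Definition (2-exchange).** A 2-exchange consists of two vertex-disjoint arcs $a\to a^+$ and $c\to c^+$ with
$$a\sim c,\qquad a^+\sim c^+ .$$
We then remove $aa^+,cc^+$ from $C$ and add $ac,a^+c^+$. The result is a Hamiltonian cycle $C'$: go from $a$ to $c$, backwards along $C$ to $a^+$, then to $c^+$, then forwards along $C$ to $a$.

Each added edge joins vertices of different arcs and each removed edge joins the two ends of one arc, so no added edge is a removed edge. Thus $C'$ avoids the removed edges, and $C'\ne C$. The smallest example is $K_4$ with $C=1234$: the arcs $1\to2$ and $3\to4$ give the cycle $1,3,2,4$.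

*Proof of Proposition 1.* Suppose $G$ is $P_4$-free on $n\ge5$ vertices and $C$ is a Hamiltonian cycle that admits no 2-exchange. We derive a contradiction. This suffices, since a 2-exchange produces a second Hamiltonian cycle.

**Step 1: split $G$ so that one part contains no arc.** Since $G$ is connected, $V(G)=X\cup Y$ with $X,Y$ nonempty, disjoint and completely joined. If some arc $a\to a^+$ lay inside $X$ and some arc $c\to c^+$ inside $Y$, they would be disjoint with $a\sim c$ and $a^+\sim c^+$, a 2-exchange. By symmetry, assume that no arc lies inside $Y$.

**Step 2: show $|Y|=1$.** Suppose $y,y'\in Y$ are distinct. Their neighbors on $C$ all lie in $X$. We cannot have both $y^+=y'^-$ and $y'^+=y^-$, since then $n=4$. So, after possibly exchanging names, $y^+\ne y'^-$. The arcs $y\to y^+$ and $y'^-\to y'$ are then vertex-disjoint, and $y\sim y'^-$, $y^+\sim y'$ because $X$ and $Y$ are completely joined. This is a 2-exchange, a contradiction.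

**Step 3: exclude a vertex adjacent to all others.** Now $Y=\{y\}$, and $C$ is $y,x_1,x_2,\dots,x_{n-1}$ with $y$ adjacent to every $x_i$. For $2\le i\le n-2$ the arcs $y\to x_1$ and $x_i\to x_{i+1}$ are disjoint and $y\sim x_i$, so $x_1\not\sim x_{i+1}$. Hence the only neighbor of $x_1$ in $G-y$ is $x_2$. Likewise, for $1\le i\le n-3$ the arcs $x_{n-1}\to y$ and $x_i\to x_{i+1}$ are disjoint and $y\sim x_{i+1}$, so $x_{n-1}\not\sim x_i$. Hence the only neighbor of $x_{n-1}$ in $G-y$ is $x_{n-2}$. As $n\ge5$, the vertices $x_1,x_2,x_{n-2},x_{n-1}$ are distinct. A shortest path from $x_1$ to $x_{n-1}$ in $G-y$ exists, begins with $x_1,x_2$ and ends with $x_{n-2},x_{n-1}$. So it has at least four vertices. Shortest paths are induced, so its first four vertices induce a $P_4$, a contradiction. $\square$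

What changes when we forbid $P_4+sP_1$ with $s\ge1$? First, the size bound must grow with $s$. In $C_{2s+4}$ an induced $P_4$ consists of four consecutive vertices. Deleting it and its two neighbors leaves a path on $2s-2$ vertices, which has no $s$ independent vertices. So $C_{2s+4}$ is $P_4+sP_1$-free and uniquely Hamiltonian. Second, Seinsche's theorem no longer splits $G$: the cycle $C_6$ is $P_4+P_1$-free, and both it and its complement (the triangular prism) are connected. An induced $P_4$ is now allowed; what is forbidden is to have $s$ independent vertices far from it.

## 2. The theorems for $P_4+sP_1$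

The following conjecture is from Jorik Jooken and Carol T. Zamfirescu, "Counting Hamiltonian paths between prescribed vertices in traceable graphs with a forbidden induced subgraph", arXiv:2606.02279 (2026): for every $s\ge1$ there is a constant $n_s$ such that no Hamiltonian $P_4+sP_1$-free graph on $n\ge n_s$ vertices is uniquely Hamiltonian. It is true. Proposition 1 is quoted with it as known, along with two further results. If $F$ is an induced subgraph of some $P_3+sP_1$, then there is a constant $c_s$ such that every Hamiltonian $F$-free graph on $n$ vertices has at least $2^{\lfloor n/c_s\rfloor}$ Hamiltonian cycles. If $F$ is not an induced subgraph of any $P_4+sP_1$, there are infinitely many uniquely Hamiltonian $F$-free graphs.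

Let $R_c(m)$ be the Ramsey number such that every coloring with $c$ colors of the pairs from an $R_c(m)$-element set has an $m$-element subset all of whose pairs have the same color. For $s\ge1$ put
$$m_s=2s+2,\qquad w_s=5R_{16}(m_s),\qquad \ell_s=4^{w_s},\qquad M_s=R_{2^{\ell_s^2}}(w_s),\qquad n_s=\ell_sM_s. \tag{1}$$

**Theorem 2.** For $s\ge1$ and $n\ge n_s$, no Hamiltonian $P_4+sP_1$-free graph on $n$ vertices is uniquely Hamiltonian.

**Theorem 3.** Let $s\ge1$, let $G$ be a $P_4+sP_1$-free graph on $n\ge n_s$ vertices, and let $C$ be any Hamiltonian cycle of $G$. Then at least $\frac12(\lfloor n/\ell_s\rfloor-M_s+1)$ edges $e$ of $C$ have the property that $G$ has a Hamiltonian cycle $C'$ with $e\notin E(C')$ and $|E(C)\setminus E(C')|\in\{2,3\}$. The number of such cycles $C'$ is at least $\frac16(\lfloor n/\ell_s\rfloor-M_s+1)$. In particular, if $n\ge2n_s$, every Hamiltonian $P_4+sP_1$-free graph on $n$ vertices has at least $1+\frac{n}{12\ell_s}$ Hamiltonian cycles.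

The number of edges $e$ is linear in $n$, which is best possible up to the constant, since $|E(C)|=n$.

**Corollary 4.** For a graph $F$, there are only finitely many (up to isomorphism) uniquely Hamiltonian $F$-free graphs if and only if $F$ is an induced subgraph of $P_4+sP_1$ for some $s\ge0$.

*Proof of Corollary 4 from Theorem 2.* If $F$ is an induced subgraph of $P_4+sP_1$, we may take $s\ge1$. Every $F$-free graph is then $P_4+sP_1$-free, so by Theorem 2 a uniquely Hamiltonian $F$-free graph has fewer than $n_s$ vertices. The converse is the second of the quoted results. $\square$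

## 3. Rigid edges, and the reduction to long rigid segments

From now on fix $s\ge1$, a $P_4+sP_1$-free graph $G$, and a Hamiltonian cycle $C$ of $G$ with an orientation. Besides 2-exchanges we use a second move.

**Definition (3-exchange).** A 3-exchange consists of pairwise vertex-disjoint arcs $x_1\to y_1$, $x_2\to y_2$, $x_3\to y_3$, in this cyclic order on $C$, with
$$x_1\sim y_2,\qquad x_2\sim y_3,\qquad x_3\sim y_1. \tag{2}$$
We remove $x_1y_1,x_2y_2,x_3y_3$ and add $x_2y_3,x_1y_2,x_3y_1$. The result is a Hamiltonian cycle: traverse the segments $[y_1..x_2]$, $[y_3..x_1]$, $[y_2..x_3]$ of $C$ in this order, each forwards.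

In $K_{3,3}$ with $C=x_1y_1x_2y_2x_3y_3$, this replaces the edges $x_iy_i$ by the three long diagonals and gives the cycle $y_1x_2y_3x_1y_2x_3$.

Let $R$ be the set of removed edges and $A$ the set of added edges of an exchange. Again each edge of $A$ joins vertices of different arcs, so $A\cap R=\emptyset$. As $E(C')=(E(C)\setminus R)\cup A$, we get
$$E(C)\setminus E(C')=R. \tag{3}$$
So $C'\ne C$, and exchanges with different sets $R$ yield different cycles.

Both notions are unchanged when $C$ is reversed. For 2-exchanges the two conditions trade places. For 3-exchanges the reversed arcs are $y_3\to x_3$, $y_2\to x_2$, $y_1\to x_1$ in this cyclic order, and condition (2) for them reads $y_3\sim x_2$, $y_2\sim x_1$, $y_1\sim x_3$, the same three adjacencies.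

**Definition (flexible, rigid).** An edge of $C$ is *flexible* if it is one of the removed edges in some 2- or 3-exchange, and *rigid* otherwise. A *segment* is a set of consecutive vertices of $C$. It is *rigid* if all edges of $C$ incident with its vertices are rigid, including the edges that leave it.

If $G$ is uniquely Hamiltonian, every edge of $C$ is rigid. An exchange involving even one rigid arc is a contradiction. This makes the whole argument local, and it all rests on one lemma.

**Lemma 5.** $C$ does not contain $M_s$ pairwise disjoint rigid segments of $\ell_s$ vertices each.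

*Proof of Theorem 2 from Lemma 5.* Suppose $G$ is uniquely Hamiltonian with $n\ge n_s=\ell_sM_s$. All edges of $C$ are rigid, and $C$ contains $M_s$ disjoint segments of $\ell_s$ vertices, all of them rigid. This contradicts Lemma 5. $\square$

*Proof of Theorem 3 from Lemma 5.* Let $\beta$ be the number of flexible edges of $C$. Choose $\lfloor n/\ell_s\rfloor$ disjoint segments of $\ell_s$ vertices. A flexible edge has two ends, so it is incident with at most two of them. Hence at least $\lfloor n/\ell_s\rfloor-2\beta$ of them are rigid. By Lemma 5 this number is at most $M_s-1$, so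
$$\beta\ge\tfrac12\left(\lfloor n/\ell_s\rfloor-M_s+1\right).$$
Every flexible edge is removed by some exchange, and by (3) the resulting cycle $C'$ avoids it and satisfies $|E(C)\setminus E(C')|\in\{2,3\}$. This is the first claim.

The removed sets have size at most $3$ and together cover all $\beta$ flexible edges, so there are at least $\beta/3$ different removed sets. By (3) they give different cycles $C'\ne C$. Hence there are at least $\frac16(\lfloor n/\ell_s\rfloor-M_s+1)$ such cycles.

If $n\ge2n_s=2\ell_sM_s$, then $M_s\le n/(2\ell_s)$. Since $\lfloor n/\ell_s\rfloor+1\ge n/\ell_s$,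
$$\lfloor n/\ell_s\rfloor-M_s+1\ \ge\ \frac n{\ell_s}-M_s\ \ge\ \frac n{2\ell_s}.$$
So there are at least $\frac{n}{12\ell_s}$ cycles $C'$. Counting $C$ as well gives the last claim. $\square$

## 4. From rigid segments to a rigid clique

Suppose $C$ had many long rigid segments. If there are no edges between different segments, then each segment is $P_4$-free: an induced $P_4$ in one segment could be completed to $P_4+sP_1$ with one vertex from each of $s$ others (we shall take these independent). So forbidding $P_4+sP_1$ becomes forbidding $P_4$, and Seinsche's theorem is available again, inside a segment. Ramsey's theorem makes the edges between segments uniform, and we then want to show that there are none. This goes through once we know that large cliques are excluded.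

**Lemma 6.** There is no clique of $w_s$ vertices such that all edges of $C$ incident with its vertices are rigid.

We prove Lemma 6 in Sections 5 to 7, without using Lemma 5.

*Proof of Lemma 5 from Lemma 6.* Suppose there are $M_s$ such segments. Write $\ell=\ell_s$, $w=w_s$, and note that $w\ge5(2s+2)\ge s+4$. Order the segments cyclically and write the $j$-th one as $v_{1,j}\to v_{2,j}\to\dots\to v_{\ell,j}$. Color the pair $j<k$ by the $\ell\times\ell$ matrix of zeros and ones whose $(p,q)$ entry records whether $v_{p,j}\sim v_{q,k}$. There are $2^{\ell^2}$ colors. By the choice of $M_s$ there are $w$ segments $B_1,\dots,B_w$ (relabelled, in the same order) and a matrix $\varepsilon$ such that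
$$v_{p,j}\sim v_{q,k}\iff\varepsilon(p,q)=1\qquad\text{for all } j<k \text{ and all } p,q. \tag{4}$$
Let $V_p=\{v_{p,1},\dots,v_{p,w}\}$ be the set of vertices in position $p$.

**Step 1: there are no edges between different $B_j$, that is, $\varepsilon\equiv0$.** We show $\varepsilon(p,q)=\varepsilon(q,p)=0$ by induction on $d=|p-q|$.

*The case $d=0$.* If $\varepsilon(p,p)=1$, then $V_p$ is a clique of $w_s$ vertices all of whose incident edges of $C$ are rigid, contradicting Lemma 6. So each $V_p$ is independent.

*The case $d=1$.* Consider positions $p$ and $p+1$. Suppose first that $\varepsilon(p,p+1)=\varepsilon(p+1,p)=1$. Take the arcs $x_j\to y_j$ with $x_j=v_{p,j}$, $y_j=v_{p+1,j}$ for $j=1,2,3$, which are disjoint and in cyclic order. Then $x_1\sim y_2$ and $x_2\sim y_3$ because $\varepsilon(p,p+1)=1$, and $y_1\sim x_3$ because $\varepsilon(p+1,p)=1$. This is a 3-exchange of rigid arcs, a contradiction.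

Suppose now that exactly one of the two values is $1$. If $\varepsilon(p,p+1)=1$, put $a_j=v_{p,j}$ and $b_j=v_{p+1,j}$; if $\varepsilon(p+1,p)=1$, put $a_j=v_{p+1,j}$ and $b_j=v_{p,j}$. In both cases (4), together with the edges of $C$ for $j=k$, gives
$$a_j\sim b_k\iff j\le k .$$
Then $b_2,a_1,b_3,a_3$ is an induced $P_4$. Its edges are $a_1b_2,a_1b_3,a_3b_3$. The non-edges are $b_2b_3$ and $a_1a_3$, because each position set is independent, and $a_3b_2$, because $3>2$. The vertices $a_4,\dots,a_{s+3}$ are independent and nonadjacent to $a_1,a_3,b_2,b_3$. They exist because $w\ge s+3$. This is an induced $P_4+sP_1$, a contradiction.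

*The case $d\ge2$.* Let $q=p+d$ and suppose $v_{p,j}\sim v_{q,k}$ for some $j\ne k$. (If $\varepsilon(p,q)=1$ or $\varepsilon(q,p)=1$ there is such a pair.) Consider
$$v_{p+1,j},\quad v_{p,j},\quad v_{q,k},\quad v_{q-1,k}.$$
Consecutive vertices are adjacent: two edges of $C$, and the assumed edge in the middle. The other three pairs, $v_{p+1,j}v_{q,k}$, $v_{p,j}v_{q-1,k}$ and $v_{p+1,j}v_{q-1,k}$, join different segments at position differences $d-1,d-1,d-2$, so they are non-edges by induction. This is an induced $P_4$. For each $i\notin\{j,k\}$ the vertex $v_{p+1,i}$ lies in a third segment, and its position differences to the four vertices are $0,1,d-1,d-2$, all less than $d$. So it is nonadjacent to all four. The set $V_{p+1}$ is independent, and there are $w-2\ge s$ choices of $i$. This is an induced $P_4+sP_1$, a contradiction.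

**Step 2: $B_1$ induces a $P_4$-free graph.** An induced $P_4$ in $B_1$ together with $v_{1,2},\dots,v_{1,s+1}$ would be an induced $P_4+sP_1$: by Step 1 these $s$ vertices are independent and nonadjacent to $B_1$.

**Step 3: peel off a vertex joined to a third of a $P_4$-free rigid segment.** We claim: if $Q$ is a rigid segment with $|Q|=q\ge2$ that induces a $P_4$-free graph, then there are $y\in Q$ and a segment $Q'\subseteq Q\setminus\{y\}$ with $|Q'|\ge(q-2)/3$ such that $y$ is adjacent to all of $Q'$.

The graph $G[Q]$ has a Hamiltonian path, so it is connected. By Seinsche's theorem $Q=X\cup Y$ with $X,Y$ nonempty, disjoint and completely joined. Consider the arcs of $C$ inside $Q$. As in Proposition 1, an arc inside $X$ and an arc inside $Y$ would form a 2-exchange, now of rigid arcs. So by symmetry assume no arc of $Q$ lies inside $Y$.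

We can no longer choose which way round $C$ to go, so we use three vertices instead of two. Suppose $y_1,y_2,y_3\in Y$ occur in this order along $Q$. Then $y_1^+$ and $y_3^-$ lie in $Q$ and not in $Y$, so they lie in $X$. The vertices $y_1,y_1^+,y_2,y_3^-,y_3$ are distinct and occur in this order; the vertex $y_2$ keeps $y_1^+$ and $y_3^-$ apart. The disjoint arcs $y_1\to y_1^+$ and $y_3^-\to y_3$ satisfy $y_1\sim y_3^-$ and $y_1^+\sim y_3$. This is a 2-exchange of rigid arcs, a contradiction.

So $|Y|\le2$, and $X=Q\setminus Y$ consists of at most three segments with at least $q-2$ vertices in total. Let $Q'$ be the largest of them, and let $y$ be any vertex of $Y$.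

**Step 4: iterate to get a clique.** Start with $Q_0=B_1$, so $|Q_0|=4^w$. Subsegments of a rigid $P_4$-free segment are rigid and $P_4$-free, so we may apply Step 3 repeatedly. It gives $y_1,Q_1,y_2,Q_2,\dots$ with $y_{k+1}\in Q_k$, $Q_{k+1}\subseteq Q_k\setminus\{y_{k+1}\}$, and $y_{k+1}$ adjacent to all of $Q_{k+1}$. For $q\ge8$ we have $(q-2)/3\ge q/4$. So $|Q_k|\ge4^{w-k}$ for all $k\le w-1$: a step from $Q_k$ to $Q_{k+1}$ with $k+1\le w-1$ starts from at least $4^2=16$ vertices. Thus $Q_{w-1}$ is nonempty, and $y_1,\dots,y_{w-1}$ together with any vertex of $Q_{w-1}$ form a clique of $w=w_s$ vertices. All their incident edges of $C$ are rigid because they lie in $B_1$. This contradicts Lemma 6. $\square$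

Could Step 4 be skipped, by ending inside the $P_4$-free segment as Step 3 of Proposition 1 did? It cannot, as the following example shows.

**Example (the ladder).** Let $H_r$ have vertices $d_1,\dots,d_r$ (independent) and $c_1,\dots,c_r$ (a clique), with $d_i\sim c_j\iff i\ge j$. An induced $P_4$ in $H_r$ would have its two inner vertices in the clique and its two ends in the independent set, so it would be $d,c,c',d'$ with $d\sim c$, $d\not\sim c'$, $d'\sim c'$, $d'\not\sim c$. That is impossible, because the neighborhoods of the $d_i$ are nested. So $H_r$ is $P_4$-free. It has the Hamiltonian path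
$$d_1,c_1,d_2,c_2,\dots,d_r,c_r, \tag{5}$$
and this is the only Hamiltonian path from $d_1$ to $c_r$. Indeed, such a path starts $d_1,c_1$, as $c_1$ is the only neighbor of $d_1$. If it starts $d_1,c_1,\dots,d_i,c_i$ with $i<r$, then $d_{i+1}$ is not an end and so has two neighbors on the path, both among $c_1,\dots,c_{i+1}$. The vertices $c_1,\dots,c_{i-1}$ already have both of theirs. So they are $c_i$ and $c_{i+1}$, and the path continues $d_{i+1},c_{i+1}$.

A 2- or 3-exchange among arcs of a path yields another path with the same vertex set and the same ends. (For three arcs in the order $1,2,3$ along the path, the new path follows the old one up to $x_1$, then $[y_2..x_3]$, $[y_1..x_2]$, and then the rest from $y_3$.) So the arcs of (5) admit no exchange among themselves, although $H_r$ is $P_4$-free and arbitrarily long. Peeling as in Step 3 can begin with $y=c_1$, which is adjacent to everything, and the clique $\{c_1,\dots,c_r\}$ is what is left to attack.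

## 5. What Ramsey's theorem says around a rigid clique

Let $a_1,a_2,\dots$ be vertices of a clique, in cyclic order and far apart on $C$, with all incident edges of $C$ rigid. Put $p_i=a_i^-$ and $q_i=a_i^+$. The natural attempt is to color pairs $i<j$ by the adjacencies between $p$'s and $a$'s, pass to a monochromatic set, and examine each of the four patterns for $(p_i\sim a_j,\ p_j\sim a_i)$. The $p_i$ are independent, for if $p_i\sim p_j$, then $a_i\sim a_j$ completes a 2-exchange.

The pattern (no, no) gives an induced path $p_1,a_1,a_2,p_2$ with the other $p$'s isolated from it. The pattern (yes, yes) gives a 3-exchange. The patterns (yes, no) and (no, yes) say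
$$p_i\sim a_j\iff i\le j\qquad\text{or}\qquad p_i\sim a_j\iff i\ge j ,$$
and here the attempt stops. In both cases the $p$'s and $a$'s induce a $P_4$-free graph, by the nested-neighborhood argument above. The arcs $p_i\to a_i$ admit no 2-exchange among themselves, as the $p$'s are independent. They admit no 3-exchange either. Take three indices in cyclic order, starting with the smallest, so that $i<j<k$. Condition (2) requires $p_i\sim a_j$, $p_j\sim a_k$ and $p_k\sim a_i$. In the pattern $i\le j$ the third adjacency is missing, and in the pattern $i\ge j$ the first is missing.

Look at both sides at once. If $p_i\sim a_j\iff i\ge j$ while $q_i\sim a_j\iff i\le j$, then the arcs $p_2\to a_2$ and $a_1\to q_1$ satisfy $p_2\sim a_1$ and $a_2\sim q_1$, which is a 2-exchange. So we would be done if we could exclude the pattern $\le$ for predecessors. Reversing $C$ reverses the order of indices as well, so this would also exclude the pattern $\ge$ for successors.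

The excluded pattern cannot be refuted from the neighborhood of the clique alone. In the ladder put $a_i=c_{2i}$ for $2i+1\le r$. Then $p_i=d_{2i}$ and $q_i=d_{2i+1}$, so $p_i\sim a_j\iff i\ge j$ and also $q_i\sim a_j\iff i\ge j$, and the arcs of (5) admit no exchange among themselves. What must go wrong is the way the path closes up to a cycle. Add to $H_r$, with $r\ge3$, one vertex $z$ adjacent to exactly $d_1$ and $c_r$. Every Hamiltonian cycle must use both edges at $z$, so the new graph is uniquely Hamiltonian. But $d_1,z,c_r,d_r$ is an induced $P_4$, and $d_2,\dots,d_{r-1}$ are independent and nonadjacent to it. So this graph contains $P_4+(r-2)P_1$, and the copy passes through $z$. This suggests walking along $C$ from one end of the pattern to the other and watching where the adjacencies break.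

## 6. Half graphs cannot close up around the cycle

**Lemma 7.** Let $m\ge2s+2$. There are no pairwise vertex-disjoint rigid arcs $u_i\to t_i$ $(1\le i\le m)$, occurring on $C$ in the cyclic order $1,2,\dots,m$, such that $\{u_1,\dots,u_m\}$ is independent, $\{t_1,\dots,t_m\}$ is a clique, and $u_i\sim t_j\iff i\le j$.

For $m=3$ the pattern is: $u_1$ sees $t_1,t_2,t_3$; $u_2$ sees $t_2,t_3$; $u_3$ sees only $t_3$. The vertex before $u_1$ on the walk below leads back to $t_m$. The walk carries along the property "sees the $t$'s but not the $u$'s", which $u_1$ has, and at the last step this property produces an exchange.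

*Proof.* Suppose such arcs exist. Let $U=\{u_i\}$, $T=\{t_i\}$ and $J=m-s$, so $J-2\ge s$.

**Step 1: set up the walk.** Walk backwards along $C$ from $u_1$: put $v_0=u_1$ and $v_k=v_{k-1}^-$, up to the first vertex $v_r\in T$. The arc preceding $u_1\to t_1$ in the cyclic order is $u_m\to t_m$, and walking backwards we meet $t_m$ before $u_m$. So $v_r=t_m$ and $v_1,\dots,v_{r-1}\notin U\cup T$. Possibly $r=1$.

**Step 2: the property carried along the walk.** We claim that every $v\in\{v_0,\dots,v_{r-1}\}$ satisfies

1. $v\sim t_j$ for $2\le j\le J$, and
2. $v\not\sim u_i$ for $2\le i\le m$.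

For $v_0=u_1$ both hold by hypothesis. Let $v=v_k$ with $1\le k\le r-1$, and assume that $v^+=v_{k-1}$ satisfies 1 and 2. We prove both for $v$ in four parts; the order matters, since each part uses the earlier ones.

*First part: $v\not\sim u_i$ for $2\le i\le J$.* The arcs $u_i\to t_i$ and $v\to v^+$ are disjoint, because $v\notin U\cup T$ and $v^+$ is $u_1$ or lies outside $U\cup T$. By property 1 for $v^+$, $v^+\sim t_i$. So $v\sim u_i$ would give a 2-exchange involving the rigid arc $u_i\to t_i$.

*Second part: $v\sim t_2$.* Suppose not. Then $v,v^+,t_2,u_2$ is an induced $P_4$. Its edges are $vv^+$ on $C$, $v^+t_2$ by property 1 for $v^+$, and $t_2u_2$ on $C$. Its non-edges are $vt_2$ by assumption, $vu_2$ by the first part, and $v^+u_2$ by property 2 for $v^+$. The vertices $u_3,\dots,u_J$ number $J-2\ge s$ and are independent. They are nonadjacent to $v$ by the first part, to $v^+$ by property 2 for $v^+$, to $t_2$ because their indices exceed $2$, and to $u_2$. This gives an induced $P_4+sP_1$, a contradiction.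

*Third part: $v\not\sim u_i$ for $J<i\le m$.* Suppose $v\sim u_i$ for such an $i$. Then $u_2,t_2,v,u_i$ is an induced $P_4$. Its edges are $u_2t_2$, $t_2v$ by the second part, and $vu_i$. Its non-edges are $u_2v$ by the first part, $u_2u_i$, and $t_2u_i$ since $i>2$. The vertices $u_3,\dots,u_J$ are nonadjacent to $u_2$ and $u_i$ by independence, to $t_2$ since their indices exceed $2$, and to $v$ by the first part. This again gives an induced $P_4+sP_1$, a contradiction. So property 2 holds for $v$.

*Fourth part: $v\sim t_j$ for $3\le j\le J$.* Suppose not. Then $v,v^+,t_j,u_j$ is an induced $P_4$. Its edges are $vv^+$, $v^+t_j$ by property 1 for $v^+$, and $t_ju_j$. Its non-edges are $vt_j$ by assumption, and $vu_j$ and $v^+u_j$ by property 2 for $v$ and for $v^+$. The vertices $u_{j+1},\dots,u_m$ number $m-j\ge m-J=s$. They are nonadjacent to $v$ and $v^+$ by property 2, to $t_j$ since their indices exceed $j$, and to $u_j$. This is a contradiction. With the second part, property 1 holds for $v$. The claim is proved.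

**Step 3: the end of the walk gives an exchange.** Since $v_r=t_m$, the pair $t_m\to v_{r-1}$ is an arc. It is disjoint from $u_2\to t_2$: we have $m>2$, and $v_{r-1}$ is $u_1$ or lies outside $U\cup T$. Now $u_2\sim t_m$ by the pattern, and $t_2\sim v_{r-1}$ by property 1. So the arcs $u_2\to t_2$ and $t_m\to v_{r-1}$ form a 2-exchange involving the rigid arc $u_2\to t_2$, a contradiction. $\square$

Both ends of the sequence $u_1,\dots,u_m$ supply isolated vertices here: $u_3,\dots,u_J$ in the second and third parts, and $u_{j+1},\dots,u_m$ in the fourth. This is why $m\ge2s+2$ is assumed. The hypothesis that $T$ is a clique was not used in the proof; it holds where we apply the lemma.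

## 7. No large clique is rigid

*Proof of Lemma 6.* Suppose there is a clique of $w_s=5R_{16}(m)$ vertices, $m=m_s=2s+2$, all of whose incident edges of $C$ are rigid.

**Step 1: spread out and make uniform.** Choose vertices of the clique greedily with pairwise distance at least $3$ along $C$. Each chosen vertex excludes at most $4$ others, those at distance $1$ or $2$, so we can choose $R_{16}(m)$ vertices. Label them in cyclic order $a_1,a_2,\dots$ and put $p_i=a_i^-$, $q_i=a_i^+$. The triples $\{p_i,a_i,q_i\}$ are pairwise disjoint. Color each pair $i<j$ by the four truth values of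
$$(p_i\sim a_j,\quad p_j\sim a_i,\quad q_i\sim a_j,\quad q_j\sim a_i),$$
so there are $16$ colors. Pass to a monochromatic subset of size $m$, relabelled $1,\dots,m$ in the same order. All arcs $p_i\to a_i$ and $a_i\to q_i$ are rigid.

**Step 2: the predecessors are independent, and so are the successors.** Let $i\ne j$; then $a_i\sim a_j$. If $p_i\sim p_j$, the arcs $p_i\to a_i$ and $p_j\to a_j$ give a 2-exchange. If $q_i\sim q_j$, the arcs $a_i\to q_i$ and $a_j\to q_j$ give a 2-exchange. Both are contradictions.

**Step 3: determine the predecessor pattern.** Consider the constant value of $(p_i\sim a_j,\ p_j\sim a_i)$ for $i<j$.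

- (no, no): the path $p_1,a_1,a_2,p_2$ is induced, with non-edges $p_1a_2$, $p_2a_1$ and $p_1p_2$. The vertices $p_3,\dots,p_{s+2}$ exist since $m\ge s+2$. They are independent and nonadjacent to $p_1,p_2,a_1,a_2$. This is an induced $P_4+sP_1$, a contradiction.
- (yes, yes): the arcs $p_i\to a_i$, $i=1,2,3$, satisfy $p_1\sim a_2$, $p_2\sim a_3$, $p_3\sim a_1$. This is a 3-exchange of rigid arcs, a contradiction.
- (yes, no): $p_i\sim a_j\iff i\le j$. Lemma 7 with $u_i=p_i$, $t_i=a_i$ gives a contradiction.

So the value is (no, yes), that is, $p_i\sim a_j\iff i\ge j$.

**Step 4: determine the successor pattern.** Consider the constant value of $(q_i\sim a_j,\ q_j\sim a_i)$ for $i<j$.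

- (no, no): the path $q_1,a_1,a_2,q_2$ is induced, and $q_3,\dots,q_{s+2}$ are independent and nonadjacent to it, a contradiction.
- (yes, yes): the arcs $a_i\to q_i$, $i=1,2,3$, satisfy $a_1\sim q_2$, $a_2\sim q_3$, $a_3\sim q_1$. This is a 3-exchange of rigid arcs, a contradiction.
- (no, yes): $q_i\sim a_j\iff i\ge j$. Reverse the orientation of $C$, which does not affect rigidity, and reindex by $i\mapsto m+1-i$. The arcs $q_i\to a_i$ of the reversed cycle then occur in cyclic order $1,\dots,m$, and $i\ge j$ becomes $i\le j$, so $q_i\sim a_j\iff i\le j$. Lemma 7 with $u_i=q_i$, $t_i=a_i$ gives a contradiction.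

So the value is (yes, no), that is, $q_i\sim a_j\iff i\le j$.

**Step 5: combine the two sides.** The arcs $p_2\to a_2$ and $a_1\to q_1$ are disjoint. By Step 3, $p_2\sim a_1$, and by Step 4, $a_2\sim q_1$. This is a 2-exchange of rigid arcs, a contradiction. $\square$

This proves Lemma 6, hence Lemma 5, and with it Theorems 2 and 3 and Corollary 4.
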